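\title{Top-dimensional components of exotic Spaltenstein varieties}

\begin{abstract}
An exotic Spaltenstein variety is the variety of symplectic partial flags of a fixed type $\alpha$ that are compatible with a point $(v,x)$ of the exotic nilpotent cone of $\mathrm{Sp}_{2n}(\mathbb{C})$. Recording the exotic Jordan types of the subquotients of a flag cuts the variety into strata indexed by sequences of bipartitions. We prove that every stratum is irreducible or empty, that the dimension of the variety is at most an explicit number $d^\alpha_{\mu,\nu}$, and that a stratum has this dimension exactly when its sequence is a semistandard bitableau. Thus the irreducible components of dimension $d^\alpha_{\mu,\nu}$ are in bijection with the semistandard bitableaux of shape $(\mu,\nu)$ and content $\alpha$, and all other components have smaller dimension.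
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The exotic nilpotent cone}
Let $V$ be a complex vector space of dimension $2n$, $n\ge1$, with a nondegenerate symplectic form $\langle\cdot,\cdot\rangle$, and let $G=\mathrm{Sp}(V)=\mathrm{Sp}_{2n}$. An endomorphism $x$ of $V$ is \emph{self-adjoint} if $\langle xu,w\rangle=\langle u,xw\rangle$ for all $u,w\in V$; these endomorphisms form a vector space $\mathcal{S}(V)$. The \emph{exotic nilpotent cone} $\mathfrak{N}(V)$ is the set of pairs $(v,x)$ with $v\in V$ and $x\in\mathcal{S}(V)$ nilpotent, and $G$ acts on it by $g(v,x)=(gv,gxg^{-1})$.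

A \emph{bipartition} of $n$ is a pair of partitions $(\mu,\nu)$ with $|\mu|+|\nu|=n$. Let $\mathcal{Q}_n$ be the set of these, with $\mathcal{Q}_0=\{(\emptyset,\emptyset)\}$. We use the classification of orbits due to Achar and Henderson: the $G$-orbits in $\mathfrak{N}(V)$ are the sets $\mathbb{O}_{(\mu,\nu)}$, $(\mu,\nu)\in\mathcal{Q}_n$, described as follows. Put $\lambda=\mu+\nu$, that is, $\lambda_i=\mu_i+\nu_i$. Then $(v,x)\in\mathbb{O}_{(\mu,\nu)}$ if and only if $V$ has a \emph{normal basis}, that is, a basis $\{v_{ij},v^*_{ij}: 1\le j\le\lambda_i\}$ with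
\begin{gather*}
\langle v_{ij},v_{i'j'}\rangle=\langle v^*_{ij},v^*_{i'j'}\rangle=0,\qquad \langle v_{ij},v^*_{i'j'}\rangle=\delta_{ii'}\delta_{jj'},\\
xv_{ij}=v_{i,j-1},\qquad xv^*_{ij}=v^*_{i,j+1},\qquad v=\sum_i v_{i,\mu_i},
\end{gather*}
where $v_{i0}=0$ and $v^*_{i,\lambda_i+1}=0$. We call $(\mu,\nu)$ the \emph{exotic Jordan type}, or simply the \emph{type}, of $(v,x)$ and write $\operatorname{eJ}(v,x)=(\mu,\nu)$. The same classification applies to every symplectic space. Each row $i$ of $\lambda$ gives two Jordan blocks of size $\lambda_i$, dual to each other, so $x$ has Jordan type $\lambda\cup\lambda$. The splitting $\lambda=\mu+\nu$ records the position of $v$: its component in row $i$ is killed by $x^{\mu_i}$ and lies in the image of $x^{\nu_i}$.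

\subsection{Flags, their types, and the main theorem}
Let $\alpha=(\alpha_1,\dots,\alpha_m)$ be a composition of $n$ with positive parts. Put $\check\alpha_i=\alpha_1+\dots+\alpha_i$ and $\check\alpha_{2m-i}=2n-\check\alpha_i$ for $0\le i\le m$. A \emph{flag of type $\alpha$} is a chain $0=F_0\subset F_1\subset\dots\subset F_{2m}=V$ with $\dim F_i=\check\alpha_i$ and $F_i^\perp=F_{2m-i}$; thus $F_1,\dots,F_m$ are isotropic and $F_m$ is Lagrangian. For $(v,x)\in\mathfrak{N}(V)$, the \emph{exotic Spaltenstein variety} $\mathcal{C}^\alpha_{(v,x)}$ is the variety of flags of type $\alpha$ such that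
\[
v\in F_m\qquad\text{and}\qquad xF_i\subset F_{i-1}\quad(1\le i\le 2m).
\]

If $F\subset V$ is isotropic and $x$-stable and $v\in F^\perp$, then $F^\perp$ is $x$-stable because $x$ is self-adjoint, the form descends to a symplectic form on $F^\perp/F$, and $v+F$ together with the induced endomorphism $x_F$ is a point of $\mathfrak{N}(F^\perp/F)$. We call $(v+F,x_F)$ the \emph{reduction} of $(v,x)$ along $F$. For $F_\bullet\in\mathcal{C}^\alpha_{(v,x)}$ and $0\le i\le m$ this applies to $F_i$, and we put
\[
\Phi^i(F_\bullet)=\operatorname{eJ}(v+F_i,x_{F_i})\in\mathcal{Q}_{n-\check\alpha_i},\qquad \Phi(F_\bullet)=(\Phi^m(F_\bullet),\dots,\Phi^0(F_\bullet)).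
\]
Here $\Phi^m=(\emptyset,\emptyset)$ and $\Phi^0=\operatorname{eJ}(v,x)$. For $(v,x)$ of type $(\mu,\nu)$, a \emph{type sequence} is any sequence $S=(S^m,\dots,S^0)$ with $S^i\in\mathcal{Q}_{n-\check\alpha_i}$ and $S^0=(\mu,\nu)$. The sets $\Phi^{-1}(S)$ are the \emph{strata} of $\mathcal{C}^\alpha_{(v,x)}$.

For partitions $\pi'\subseteq\pi$, the skew diagram $\pi/\pi'$ is a \emph{vertical strip} if $\pi_i-\pi'_i\le1$ for all $i$. A type sequence is \emph{semistandard} if it is nested, $S^{i+1}\subseteq S^i$ in both diagrams, and each step from $S^{i+1}$ to $S^i$ adds a vertical strip to each of the two diagrams. Let $\mathcal{T}^\alpha_{\mu,\nu}$ be the set of semistandard type sequences. Writing the label $m-i$ into the boxes added from $S^{i+1}$ to $S^i$ turns a nested sequence into a bitableau of shape $(\mu,\nu)$ in which the label $k$ occurs $\alpha_{m+1-k}$ times. The semistandard sequences become the \emph{semistandard bitableaux of content $\alpha$}: those whose entries increase weakly down columns and strictly along rows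 (right to left in the first tableau, which is drawn reflected, and left to right in the second). For $(\mu,\nu)=(\emptyset,(2,1))$ and $\alpha=(1,2)$, the bitableau $\bigl(\emptyset,\begin{smallmatrix}1&2\\1&\end{smallmatrix}\bigr)$ is semistandard and $\bigl(\emptyset,\begin{smallmatrix}1&1\\2&\end{smallmatrix}\bigr)$ is not.

Let $N(\lambda)=\sum_i(i-1)\lambda_i$, and put
\[
b(\mu,\nu)=2N(\mu+\nu)+|\nu|,\qquad d^\alpha_{\mu,\nu}=b(\mu,\nu)-\sum_{i=1}^m\binom{\alpha_i}{2}.
\]
Throughout, $c_j=\lambda^t_j$ is the length of the $j$-th column of $\lambda=\mu+\nu$. Since $2N(\lambda)=\sum_jc_j(c_j-1)$,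
\begin{equation}\label{eq:b}
b(\mu,\nu)=\sum_jc_j^2-|\mu| .
\end{equation}

The problem we solve comes from the paper \cite{RS} of Rosso and Saunders: decide whether the closures of the semistandard strata are irreducible components of dimension $d^\alpha_{\mu,\nu}$, whether they exhaust the components of that dimension, and whether all other components are smaller. The answer is yes.

\begin{theorem}\label{thm:main}
Let $n\ge1$, let $\alpha$ be a composition of $n$, let $(\mu,\nu)\in\mathcal{Q}_n$ and $(v,x)\in\mathbb{O}_{(\mu,\nu)}$.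
\begin{itemize}
\item[(a)] For every type sequence $S$, nested or not, the stratum $\Phi^{-1}(S)$ is empty or irreducible.
\item[(b)] $\dim\mathcal{C}^\alpha_{(v,x)}\le d^\alpha_{\mu,\nu}$.
\item[(c)] $\dim\Phi^{-1}(S)=d^\alpha_{\mu,\nu}$ if and only if $S\in\mathcal{T}^\alpha_{\mu,\nu}$.
\end{itemize}
Consequently $T\mapsto\overline{\Phi^{-1}(T)}$ is a bijection from $\mathcal{T}^\alpha_{\mu,\nu}$ to the set of irreducible components of $\mathcal{C}^\alpha_{(v,x)}$ of dimension $d^\alpha_{\mu,\nu}$, and all other components have strictly smaller dimension.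
\end{theorem}

\subsection{Why vertical strips, and what else occurs}
Vertical strips are suggested by the case of a nilpotent endomorphism $x$ of Jordan type $\lambda$ on a vector space $U$ without a form. Let $F\subset\ker x$, let $\lambda'$ be the Jordan type on $U/F$, and let $K_j=\ker x\cap\operatorname{im}x^{j-1}$, of dimension $\lambda^t_j$. The rank of $x^{j-1}$ drops by $\dim F\cap K_j$ on passing to $U/F$, so
\[
\lambda^t_j-\lambda'^t_j=\dim (F\cap K_j)/(F\cap K_{j+1})\in[0,\lambda^t_j-\lambda^t_{j+1}].
\]
Hence $\lambda^t_j\ge\lambda'^t_j\ge\lambda^t_{j+1}$, which says that $\lambda/\lambda'$ is a vertical strip. One may therefore guess that in the exotic case a step removes a vertical strip from each of $\mu$ and $\nu$. All such steps do occur (Proposition~\ref{prop:lower}), but other steps occur as well, and the content of the theorem is that the other steps always cost dimension. Two small cases show this.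

\begin{example}\label{ex:n2}
Let $n=2$ and $\alpha=(2)$, so that $d^\alpha_{\mu,\nu}=b(\mu,\nu)-1$. A flag is a Lagrangian plane $F$ with $xF=0$ and $v\in F$, and there is only one type sequence. If $\lambda=(2)$, then $\ker x$ is spanned by $v_{11}$ and $v^*_{12}$; it is a Lagrangian plane and the only candidate for $F$. If $\lambda=(1,1)$, then $x=0$. Using \eqref{eq:b} we find:
\[
\begin{array}{c|c|c|l|c|c}
(\mu,\nu)&v&d^\alpha_{\mu,\nu}&\mathcal{C}^\alpha_{(v,x)}&\dim&|\mathcal{T}^\alpha_{\mu,\nu}|\\\hline
((2),\emptyset)&v_{12}&-1&\text{empty, since }v\notin\ker x&-&0\\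
((1),(1))&v_{11}&0&\{\ker x\}&0&1\\
(\emptyset,(2))&0&1&\{\ker x\}&0&0\\
((1,1),\emptyset)&\ne0&1&\text{lines in the plane }v^\perp/\mathbb{C}v&1&1\\
(\emptyset,(1,1))&0&3&\text{all Lagrangian planes}&3&1
\end{array}
\]
In the third row the flag removes two boxes from one row of $\nu$, and the dimension falls short of $d^\alpha_{\mu,\nu}$.

The method of proof is visible here. Consider triples $(F,F',(v,x))$ with $F,F'\in\mathcal{C}^\alpha_{(v,x)}$. Pairs of Lagrangian planes form three $G$-orbits, according to $\dim F\cap F'\in\{0,1,2\}$, and we shall see that the variety of triples has one component for each orbit, all of the same dimension. Sorting the triples by the orbit of $(v,x)$ instead gives the bound $\dim\mathcal{C}^\alpha_{(v,x)}\le d^\alpha_{\mu,\nu}$ and the identity $\sum(N^\alpha_{\mu,\nu})^2=3$, where $N^\alpha_{\mu,\nu}$ counts the components that attain the bound. The three semistandard rows already contribute $1+1+1$. So the row $(\emptyset,(2))$ cannot attain the bound, and this conclusion needs no inspection of that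 row.
\end{example}

\begin{example}\label{ex:n3}
Let $(\mu,\nu)=((1),(1,1))$, so $n=3$, $\lambda=(2,1)$, $v=v_{11}$ and $b(\mu,\nu)=4$. Let $\alpha_1=1$. The kernel $K$ of $x$ is spanned by $v_{11},v^*_{12},v_{21},v^*_{21}$ and is orthogonal to $v$, and $\operatorname{im}x$ is spanned by $v_{11},v^*_{12}$. The first step $F=F_1$ is a line in $K$.

If $F\not\subset\operatorname{im}x=K^\perp$, then $F^\perp+K=V$, so $xF^\perp=\operatorname{im}x$ and $F\cap\operatorname{im}x=0$. Hence $x_F\ne0$ and $v+F$ is a nonzero vector killed by $x_F$: the type is $((1),(1))$. If $F=\mathbb{C}(sv_{11}+tv^*_{12})$, a vector $u$ with coordinates $s'$ at $v_{12}$ and $t'$ at $v^*_{11}$ lies in $F^\perp$ if and only if $s't-t's=0$, and then $xu=s'v_{11}+t'v^*_{12}\in F$. So $x_F=0$, and the type is $(\emptyset,(1,1))$ if $F=\mathbb{C}v$ and $((1,1),\emptyset)$ otherwise. The last type is not contained in $(\mu,\nu)$. The three sets of lines have dimensions $3$, $0$, $1$, while $b(\mu,\nu)-b(\mu',\nu')$ equals $3$, $0$, $2$. The non-nested step is the deficient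 one.
\end{example}

\subsection{Plan of the proof}
Section~\ref{sec:steinberg} carries out the count of triples in general and proves (b). Section~\ref{sec:characters} shows that the numbers $|\mathcal{T}^\alpha_{\mu,\nu}|$ satisfy the same sum-of-squares identity as the numbers $N^\alpha_{\mu,\nu}$. It then suffices to prove $N^\alpha_{\mu,\nu}\ge|\mathcal{T}^\alpha_{\mu,\nu}|$ and to know that components and strata correspond. Both points reduce to one step of a flag. Sections~\ref{sec:onestep} and~\ref{sec:T} describe the type of a reduction along $F\subset\ker x$ by linear algebra inside $\ker x$. Section~\ref{sec:irr} proves (a), Section~\ref{sec:lower} proves the lower bound for vertical strips, and Section~\ref{sec:end} assembles the proof.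

\subsection{Conventions}
Varieties are complex, reduced, and not necessarily irreducible; the topology is the Zariski topology; $\dim\emptyset=-\infty$. The symbol $[\,\cdot\,]$ is $1$ if the enclosed condition holds and $0$ otherwise. Intervals such as $(a,a']$ are intervals of integers. We use the following facts.
\begin{itemize}
\item[(L)] Let $\Psi$ be an alternating form, possibly degenerate, on a finite-dimensional space $U$, with radical $\operatorname{rad}(U,\Psi)=\{y:\Psi(y,U)=0\}$ and rank $2s=\dim U-\dim\operatorname{rad}(U,\Psi)$. The maximal dimension of an isotropic subspace is $\dim U-s$, every isotropic subspace of this dimension contains the radical, and the functionals $\Psi(y,\cdot)$, $y\in U$, are exactly those vanishing on the radical. All three statements follow by passing to the symplectic space $U/\operatorname{rad}(U,\Psi)$.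
\item[(T)] If a variety is a finite disjoint union of irreducible locally closed subsets, then these subsets have distinct closures, and every irreducible component is the closure of exactly one of them. Indeed, a locally closed set is open in its closure, and two dense open subsets of an irreducible set meet.
\end{itemize}

\section{The Steinberg variety and the upper bound}\label{sec:steinberg}

\subsection{Dimension of the orbits}
Fix $(v,x)\in\mathbb{O}_{(\mu,\nu)}$ with a normal basis, and let $V_+$ and $V_-$ be the spans of the $v_{ij}$ and of the $v^*_{ij}$. They are $x$-stable Lagrangian subspaces, and $v\in V_+$.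

\begin{lemma}\label{lem:orbit}
$\dim\mathbb{O}_{(\mu,\nu)}=2\bigl(n^2-b(\mu,\nu)\bigr)$.
\end{lemma}

\begin{proof}
We compute the dimension of $Gx$ and then that of the orbit of $v$ under the stabilizer of $x$; in characteristic zero both can be computed on Lie algebras. The two dual Jordan blocks in each row suggest writing $V$ as a tensor product. Let $M=V_+$ with the nondegenerate symmetric form $(v_{ij},v_{i'j'})=\delta_{ii'}\delta_{j+j',\lambda_i+1}$, for which $x$ is self-adjoint. Let $\beta_1,\beta_2$ be the standard basis of $\mathbb{C}^2$. The map $v_{ij}\mapsto v_{ij}\otimes\beta_1$, $v^*_{ij}\mapsto v_{i,\lambda_i+1-j}\otimes\beta_2$ identifies $V$ with $M\otimes\mathbb{C}^2$, the form with $(\cdot,\cdot)\otimes\det$, and $x$ with $x\otimes1$.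

The centralizer of $x$ in $\operatorname{End}(V)$ is $\mathcal{E}\otimes M_2(\mathbb{C})$ with $\mathcal{E}=\operatorname{End}_{\mathbb{C}[x]}(M)$. The adjoint of $B\in M_2(\mathbb{C})$ for $\det$ is $\operatorname{tr}(B)-B$, which is $-B$ on $\mathfrak{sl}_2$ and $B$ on scalars. So the Lie algebra of the stabilizer of $x$ in $G$, the anti-self-adjoint part of the centralizer, is $\mathfrak{z}=\mathcal{E}^+\otimes\mathfrak{sl}_2\oplus\mathcal{E}^-\otimes1$, where $\mathcal{E}^\pm$ are the self-adjoint and anti-self-adjoint parts of $\mathcal{E}$. Let $M_i\cong\mathbb{C}[x]/(x^{\lambda_i})$ be the span of row $i$, generated by $v_{i\lambda_i}$. The space $\operatorname{Hom}_{\mathbb{C}[x]}(M_i,M_{i'})$ has as a basis the maps $v_{i\lambda_i}\mapsto v_{i't}$ with $1\le t\le\min(\lambda_i,\lambda_{i'})$, so $\dim\mathcal{E}=\sum_{i,i'}\min(\lambda_i,\lambda_{i'})=\sum_jc_j^2$. The $M_i$ are mutually orthogonal, so the adjoint exchanges $\operatorname{Hom}(M_i,M_{i'})$ with $\operatorname{Hom}(M_{i'},M_i)$; it fixes $\operatorname{End}(M_i)=\mathbb{C}[x]/(x^{\lambda_i})$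 pointwise. Its trace on $\mathcal{E}$ is therefore $n$, and $\dim\mathcal{E}^\pm=\frac12(\sum c_j^2\pm n)$. Hence $\dim\mathfrak{z}=2\sum c_j^2+n$, and $\dim Gx=2n^2-2\sum c_j^2$ because $\dim G=2n^2+n$.

The vector $v$ corresponds to $v\otimes\beta_1$. Letting $B$ run through $1$ and the standard basis of $\mathfrak{sl}_2$ gives $\mathfrak{z}v=\mathcal{E}v\otimes\beta_1+\mathcal{E}^+v\otimes\beta_2$. Let $M_\mu$ be the span of the $v_{ij}$ with $j\le\mu_i$. The composite of the projection to $M_i$ with $x^t$ lies in $\mathcal{E}^+$ and sends $v$ to $v_{i,\mu_i-t}$, so $\mathcal{E}^+v\supseteq M_\mu$. Conversely, the map $v_{i\lambda_i}\mapsto v_{i't}$ sends $v_{i\mu_i}=x^{\nu_i}v_{i\lambda_i}$ to $v_{i',t-\nu_i}$ or to $0$. If $i'\le i$, then $t-\nu_i\le\lambda_i-\nu_i=\mu_i\le\mu_{i'}$. If $i'>i$, then $t-\nu_i\le\lambda_{i'}-\nu_{i'}=\mu_{i'}$. So $\mathcal{E}v=\mathcal{E}^+v=M_\mu$ and $\dim\mathfrak{z}v=2|\mu|$. Adding up and using \eqref{eq:b} gives the lemma.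
\end{proof}

\subsection{Pairs of flags}
Choose a basis $b_1,\dots,b_n,b_n^*,\dots,b_1^*$ of $V$ with $\langle b_a,b^*_{a'}\rangle=\delta_{aa'}$ and all other pairings among the $b_a$ or among the $b_a^*$ zero. Let $\mathbb{T}\subset G$ be the diagonal torus; $b_a$ has weight $\varepsilon_a$ and $b^*_a$ has weight $-\varepsilon_a$. The roots of $\mathfrak{g}=\mathfrak{sp}_{2n}$ are the short roots $\pm\varepsilon_a\pm\varepsilon_{a'}$ ($a<a'$) and the long roots $\pm2\varepsilon_a$. The Weyl group $W_n=(\mathbb{Z}/2)^n\rtimes S_n$ acts by signed permutations of the $\varepsilon_a$. Let $F^{\mathrm{st}}_\bullet$ be the flag of type $\alpha$ in which $F^{\mathrm{st}}_i$ is spanned by the first $\check\alpha_i$ basis vectors, and let $P$ be its stabilizer. Then $G/P$ is the variety of flags of type $\alpha$, the Levi factor of $P$ is $\prod_iGL_{\alpha_i}$ with Weyl group $W_\alpha=\prod_iS_{\alpha_i}\subset S_n\subset W_n$, and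
\begin{equation}\label{eq:GP}
\dim G/P=\tfrac12\Bigl(2n^2+n-\sum_i\alpha_i^2\Bigr)=n^2-\sum_i\binom{\alpha_i}2 .
\end{equation}
By Lemma~\ref{lem:orbit}, $d^\alpha_{\mu,\nu}=\dim G/P-\frac12\dim\mathbb{O}_{(\mu,\nu)}$; this is the meaning of $d^\alpha_{\mu,\nu}$. By the Bruhat decomposition, the $G$-orbits on $G/P\times G/P$ are the orbits of the pairs $(F^{\mathrm{st}}_\bullet,\dot wF^{\mathrm{st}}_\bullet)$, where $w$ runs over representatives of $W_\alpha\backslash W_n/W_\alpha$ and $\dot w\in G$ is a lift of $w$. The \emph{Steinberg variety} is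
\[
\mathrm{St}_\alpha=\{(F_\bullet,F'_\bullet,(v,x)):(v,x)\in\mathfrak{N}(V),\ F_\bullet,F'_\bullet\in\mathcal{C}^\alpha_{(v,x)}\}.
\]

\begin{proposition}\label{prop:St}
$\mathrm{St}_\alpha$ has exactly $|W_\alpha\backslash W_n/W_\alpha|$ irreducible components, all of dimension $2\dim G/P$.
\end{proposition}

\begin{proof}
Let $\xi$ be the linear function on weights with $\xi(\varepsilon_a)=m+1-i$ for $\check\alpha_{i-1}<a\le\check\alpha_i$. On the weights of the successive quotients $F^{\mathrm{st}}_i/F^{\mathrm{st}}_{i-1}$, $1\le i\le 2m$, it takes the strictly decreasing values $m,\dots,1,-1,\dots,-m$. The endomorphisms $y$ with $yF^{\mathrm{st}}_i\subset F^{\mathrm{st}}_{i-1}$ for all $i$ are spanned by the matrix units that carry a weight $\eta$ to a weight $\eta'$ with $\xi(\eta')>\xi(\eta)$; they form the sum of the weight spaces of $\operatorname{End}(V)$ on whose weights $\xi$ is positive. Intersecting with the $\mathbb{T}$-stable subspaces $\mathcal{S}(V)$ and $\mathfrak{g}$ gives $\mathcal{S}_P=\{x\in\mathcal{S}(V):xF^{\mathrm{st}}_i\subset F^{\mathrm{st}}_{i-1}\ \forall i\}$,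 which consists of nilpotent elements, and the nilradical $\mathfrak{u}$ of $\mathfrak{p}=\operatorname{Lie}P$. Each is the sum of the weight spaces with $\xi>0$, and so is $V_P=F^{\mathrm{st}}_m$ in $V$.

The map $x\mapsto\langle x\,\cdot,\cdot\rangle$ is a $G$-isomorphism $\mathcal{S}(V)\cong\Lambda^2V^*\cong\Lambda^2V$, so the nonzero weights of $\mathcal{S}(V)$ are the short roots, each with multiplicity one. The long roots are the doubles of the weights of $V$. Thus the nonzero weights of $V\oplus\mathcal{S}(V)$ correspond bijectively to the roots, compatibly with $W_n$ and with the sign of $\xi$. Counting the weights $\eta$ with $\xi(\eta)>0$ and $\xi(w^{-1}\eta)>0$ gives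
\begin{equation}\label{eq:roots}
\dim(V_P\cap\dot wV_P)+\dim(\mathcal{S}_P\cap\dot w\mathcal{S}_P)=\dim(\mathfrak{u}\cap\dot w\mathfrak{u}).
\end{equation}
This is where the vector $v$ and the condition $v\in F_m$ enter: they supply the long roots that $\mathcal{S}(V)$ lacks.

Let $\mathrm{St}_w$ be the part of $\mathrm{St}_\alpha$ over the orbit of $(F^{\mathrm{st}}_\bullet,\dot wF^{\mathrm{st}}_\bullet)$. It is locally closed. Its fiber over that point is the vector space $(V_P\cap\dot wV_P)\oplus(\mathcal{S}_P\cap\dot w\mathcal{S}_P)$, and $\mathrm{St}_w$ is the image of $G$ times this space, hence irreducible. The codimension of the orbit in $G/P\times G/P$ is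
\[
2(\dim\mathfrak{g}-\dim\mathfrak{p})-\dim\mathfrak{g}+\dim(\mathfrak{p}\cap\dot w\mathfrak{p})=\dim\mathfrak{g}-\dim(\mathfrak{p}+\dot w\mathfrak{p})=\dim(\mathfrak{u}\cap\dot w\mathfrak{u}),
\]
because $\mathfrak{u}$ is the orthogonal of $\mathfrak{p}$ for the Killing form. By \eqref{eq:roots} the fiber dimension equals this codimension, so $\dim\mathrm{St}_w=2\dim G/P$ for every $w$. The closures of the $\mathrm{St}_w$ are irreducible of maximal dimension, hence components, and (T) finishes the proof.
\end{proof}

Now we sort $\mathrm{St}_\alpha$ by the orbit of $(v,x)$. For each $(\mu,\nu)$ fix $(v,x)\in\mathbb{O}=\mathbb{O}_{(\mu,\nu)}$, let $H\subset G$ be its stabilizer, put $\mathcal{C}=\mathcal{C}^\alpha_{(v,x)}$, and let $N^\alpha_{\mu,\nu}$ be the number of irreducible components of $\mathcal{C}$ of dimension $d^\alpha_{\mu,\nu}$.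

\begin{proposition}\label{prop:upper}
\begin{itemize}
\item[(i)] $\dim\mathcal{C}^\alpha_{(v,x)}\le d^\alpha_{\mu,\nu}$.
\item[(ii)] Suppose that, for every $(\mu,\nu)\in\mathcal{Q}_n$, every component of $\mathcal{C}^\alpha_{(v,x)}$ is $H$-stable. Then
\begin{equation}\label{eq:Nsq}
\sum_{(\mu,\nu)\in\mathcal{Q}_n}(N^\alpha_{\mu,\nu})^2=|W_\alpha\backslash W_n/W_\alpha| .
\end{equation}
\end{itemize}
\end{proposition}

\begin{proof}
(i) The part of $\mathrm{St}_\alpha$ over $\mathbb{O}$ maps onto $\mathbb{O}$ with all fibers isomorphic to $\mathcal{C}\times\mathcal{C}$, if $\mathcal{C}\neq\emptyset$. So $\dim\mathbb{O}+2\dim\mathcal{C}\le2\dim G/P$.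

(ii) For components $C,C'$ of $\mathcal{C}$ let $Z_{C,C'}$ be the image of $G\times C\times C'$ under $(g,F_\bullet,F'_\bullet)\mapsto(gF_\bullet,gF'_\bullet,g(v,x))$. It is irreducible, constructible and $G$-stable, and its fiber over $(v,x)$ is $H\cdot(C\times C')=C\times C'$. So $\dim Z_{C,C'}=\dim\mathbb{O}+\dim C+\dim C'$, which by (i) equals $2\dim G/P$ exactly when $\dim C=\dim C'=d^\alpha_{\mu,\nu}$. The finitely many sets $Z_{C,C'}$, over all orbits, cover $\mathrm{St}_\alpha$. By Proposition~\ref{prop:St} the components of $\mathrm{St}_\alpha$ are therefore the closures of the $Z_{C,C'}$ of dimension $2\dim G/P$. Two such sets with the same closure both contain a dense open subset of it, so their intersection has dimension $2\dim G/P$. Sets over different orbits are disjoint, and $Z_{C,C'}\cap Z_{D,D'}$ has fiber $(C\cap D)\times(C'\cap D')$ over $(v,x)$, of smaller dimension unless $(C,C')=(D,D')$. So the closures are distinct, and their number is the left side of \eqref{eq:Nsq}.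
\end{proof}

Without the hypothesis in (ii) the argument would count $H$-orbits on pairs of components. The hypothesis is verified in Corollary~\ref{cor:H}.

\section{Semistandard bitableaux and double cosets}\label{sec:characters}

\begin{proposition}\label{prop:Ksq}
$\displaystyle\sum_{(\mu,\nu)\in\mathcal{Q}_n}|\mathcal{T}^\alpha_{\mu,\nu}|^2=|W_\alpha\backslash W_n/W_\alpha|$.
\end{proposition}

We recall the textbook facts that are used. The Frobenius characteristic is an isometry from class functions on $S_n$ to symmetric functions of degree $n$, with the inner product for which the Schur functions $s_\pi$ are orthonormal. It sends the irreducible character $\chi^\pi$ to $s_\pi$, the sign character of $S_k$ to the elementary symmetric function $E_k$, and induction from $S_a\times S_{a'}$ to $S_{a+a'}$ to the product. Let $E_k^\perp$ be the adjoint of multiplication by $E_k$. Pieri's rule says that $E_k^\perp s_\pi=\sum s_{\pi'}$, summed over the $\pi'\subseteq\pi$ such that $\pi/\pi'$ is a vertical strip of size $k$. The comultiplication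 $\Delta$ is a ring homomorphism with $\langle fg,h\rangle=\langle f\otimes g,\Delta h\rangle$ and $\Delta E_k=\sum_{a+a'=k}E_a\otimes E_{a'}$. Hence $\langle E_k^\perp(fg),h\rangle=\langle f\otimes g,\Delta E_k\,\Delta h\rangle=\sum\langle (E_a^\perp f)(E_{a'}^\perp g),h\rangle$, that is,
\begin{equation}\label{eq:leibniz}
E_k^\perp(fg)=\sum_{a+a'=k}(E_a^\perp f)(E_{a'}^\perp g).
\end{equation}
Finally, the irreducible characters of $W_n$ are the $\chi^{(\mu,\nu)}$, $(\mu,\nu)\in\mathcal{Q}_n$, each occurring once. Here $\chi^{(\mu,\nu)}$ is induced from $W_{|\mu|}\times W_{|\nu|}$, from the product of $\chi^\mu$, with $(\mathbb{Z}/2)^{|\mu|}$ acting trivially, and $\chi^\nu$, with each factor $\mathbb{Z}/2$ acting by its sign.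

\begin{proof}
Since $W_{|\mu|}\times W_{|\nu|}$ contains $(\mathbb{Z}/2)^n$, we have $W_n=S_n(W_{|\mu|}\times W_{|\nu|})$, and $S_n\cap(W_{|\mu|}\times W_{|\nu|})=S_{|\mu|}\times S_{|\nu|}$. By Mackey's formula the restriction of $\chi^{(\mu,\nu)}$ to $S_n$ is induced from $\chi^\mu\times\chi^\nu$ and has characteristic $s_\mu s_\nu$. By Frobenius reciprocity the multiplicity of $\chi^{(\mu,\nu)}$ in $\operatorname{Ind}_{W_\alpha}^{W_n}\mathrm{sgn}$ is
\[
\langle s_\mu s_\nu,E_{\alpha_1}\cdots E_{\alpha_m}\rangle=E_{\alpha_m}^\perp\cdots E_{\alpha_1}^\perp(s_\mu s_\nu).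
\]
By \eqref{eq:leibniz} and Pieri's rule, $E_k^\perp(s_\mu s_\nu)=\sum s_{\mu'}s_{\nu'}$ over the pairs obtained by removing vertical strips of total size $k$. So the multiplicity is the number of ways to remove such pairs of sizes $\alpha_1,\dots,\alpha_m$ in turn, which is $|\mathcal{T}^\alpha_{\mu,\nu}|$. The left side of the proposition is thus the squared norm of $\operatorname{Ind}\mathrm{sgn}$. The character $\mathrm{sgn}$ of $W_\alpha$ is the restriction of the linear character $\sigma$ of $W_n$ inflated from the sign of $S_n$, so $\operatorname{Ind}\mathrm{sgn}=\sigma\cdot\operatorname{Ind}1$ has the same norm as $\operatorname{Ind}1$. The squared norm of the permutation character $\operatorname{Ind}_{W_\alpha}^{W_n}1$ is the number of double cosets.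
\end{proof}

\section{One step of a flag}\label{sec:onestep}

From now on $(v,x)\in\mathbb{O}_{(\mu,\nu)}$ is fixed with a normal basis, and $K=\ker x$.

\subsection{Reduction to one step}

\begin{lemma}\label{lem:first}
Let $k=\alpha_1$ and $\alpha'=(\alpha_2,\dots,\alpha_m)$. For $F_\bullet\in\mathcal{C}^\alpha_{(v,x)}$, the space $F_1$ is an isotropic $k$-dimensional subspace of $K\cap v^\perp$. For every such subspace $F$, the map $F_\bullet\mapsto(F_{i+1}/F)_{0\le i\le2m-2}$ identifies the flags with $F_1=F$ with $\mathcal{C}^{\alpha'}_{(v+F,x_F)}$ (a point if $m=1$), and $\Phi^{i+1}(F_\bullet)=\Phi^i(F_{\bullet+1}/F)$.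
\end{lemma}

\begin{proof}
We have $xF_1=0$, $F_1\subset F_{2m-1}=F_1^\perp$ and $v\in F_m\subset F_1^\perp$. Given $F$, the condition $xV\subset F_{2m-1}=F^\perp$ holds because $\langle xV,F\rangle=\langle V,xF\rangle=0$. The remaining conditions concern the spaces $F_1,\dots,F_{2m-1}$, which lie between $F$ and $F^\perp$, and are the conditions defining $\mathcal{C}^{\alpha'}_{(v+F,x_F)}$. Finally $(F_{i+1}/F)^\perp/(F_{i+1}/F)=F_{i+1}^\perp/F_{i+1}$.
\end{proof}

For $1\le k\le n$ and $(\mu',\nu')\in\mathcal{Q}_{n-k}$ the \emph{one-step variety} is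
\[
X(\mu',\nu')=\{F\subset K\cap v^\perp\text{ isotropic}:\dim F=k,\ \operatorname{eJ}(v+F,x_F)=(\mu',\nu')\}.
\]
We need a test for the last condition that does not require a normal basis of $F^\perp/F$. It has two ingredients: a formula for the Jordan type of a reduction, and a description of the exotic Jordan type by two ordinary Jordan types.

\subsection{The Jordan type of a reduction}
Let $U$ be a symplectic space with a nilpotent self-adjoint endomorphism $x$ of Jordan type $\lambda\cup\lambda$. For $j\ge1$ put
\[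
I_j=\operatorname{im}x^{j-1}=(\ker x^{j-1})^\perp,\qquad K_j=\ker x\cap I_j,\qquad\omega_j(x^{j-1}u,y')=\langle u,y'\rangle\ \text{ on }K_j .
\]
The form $\omega_j$ is well defined because $u$ is determined up to $\ker x^{j-1}$, which is orthogonal to $y'\in I_j$. It is alternating because $\langle u,x^iu\rangle=\langle x^iu,u\rangle=-\langle u,x^iu\rangle$. For $F\subset\ker x$ let $g_j(F)$ be the maximal dimension of an $\omega_j$-isotropic subspace of $F\cap K_j$. It replaces the number $\dim F\cap K_j$ of the case without a form.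

\begin{lemma}\label{lem:red}
Let $F\subset\ker x$ be isotropic, and let $x_F$ have Jordan type $\lambda'\cup\lambda'$ on $F^\perp/F$. Then $\sum_{i\ge j}(\lambda^t_i-\lambda'^t_i)=g_j(F)$ for all $j\ge1$.
\end{lemma}

\begin{proof}
Let $k_j=\dim F\cap K_j$ and let $2s_j$ be the rank of $\omega_j$ on $F\cap K_j=F\cap I_j$, so $g_j(F)=k_j-s_j$ by (L). The rank of $x_F^{j-1}$ is $\dim x^{j-1}F^\perp-\dim(F\cap x^{j-1}F^\perp)$. Since $F^\perp+\ker x^{j-1}=(F\cap I_j)^\perp$ has codimension $k_j$, we get $\dim x^{j-1}F^\perp=\dim I_j-k_j$. For the same reason, $F\cap x^{j-1}F^\perp$ consists of the $x^{j-1}u\in F$ with $u\perp F\cap I_j$; this is the radical of $\omega_j$ on $F\cap K_j$, of dimension $k_j-2s_j$. So the rank of $x^{j-1}$, which is $2\sum_{i\ge j}\lambda^t_i$ on $U$, drops by $2(k_j-s_j)$.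
\end{proof}

\subsection{The exotic Jordan type as a pair of Jordan types}
Return to $(v,x)$ on $V$, and let $Z=\mathbb{C}[x]v$. Then $Z\subset V_+\subset Z^\perp$, so $Z$ is isotropic, and $\dim Z=\mu_1$. The \emph{depth} of a vector $y\ne0$ is the largest $j$ with $y\in I_j$. Put $\ell_p=\#\{i:\mu_i>p\}$. For $0\le p<\mu_1$ we have $x^pv=\sum_{i\le\ell_p}v_{i,\mu_i-p}$, and $v_{i,\mu_i-p}\in I_j$ if and only if $\mu_i-p\le\lambda_i-j+1$, that is, $j\le\nu_i+p+1$. Since $I_j$ is spanned by basis vectors and $\nu$ is decreasing, $x^pv$ has depth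
\[
j_p=\nu_{\ell_p}+p+1,\qquad j_0<j_1<\dots<j_{\mu_1-1}.
\]
Put $j_{\mu_1}=\infty$ and $J=\{j_0,\dots,j_{\mu_1-1}\}$. A nonzero element of $Z$ has the form $\epsilon x^pv$, where $\epsilon$ is a polynomial in $x$ with nonzero constant term; we call such $\epsilon$ a \emph{unit}. Units are invertible and preserve each $I_j$, so $\epsilon x^pv$ has depth $j_p$, and $Z\cap I_j$ is spanned by the $x^pv$ with $j_p\ge j$. Grouping the $p$ with $\ell_p=i$, that is, $\mu_{i+1}\le p<\mu_i$, gives
\begin{equation}\label{eq:J}
J=\bigsqcup_i\,(\nu_i+\mu_{i+1},\ \nu_i+\mu_i].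
\end{equation}

\begin{lemma}\label{lem:hat}
On $\hat V=Z^\perp/Z$ the endomorphism $x$ has Jordan type $\hat\lambda\cup\hat\lambda$ with $\hat\lambda_i=\nu_i+\mu_{i+1}$, and the pair $(\lambda,\hat\lambda)$ determines $(\mu,\nu)$.
\end{lemma}

\begin{proof}
We have $\hat V=V_+/Z\oplus(V_-\cap Z^\perp)$, both summands are $x$-stable, and the second is dual to the first with $x$ acting by the transpose. So $\hat\lambda$ is the Jordan type on $V_+/Z$. Since $V_+\cap I_j=x^{j-1}V_+$, the rank of $x^{j-1}$ on $V_+/Z$ is $\dim x^{j-1}V_+-\dim Z\cap I_j=\sum_{i\ge j}c_i-\#\{p:j_p\ge j\}$. Hence $\hat\lambda^t_j=c_j-[j\in J]$. The partition $(\nu_i+\mu_{i+1})_i$ arises from $\lambda$ by removing from row $i$ the boxes in the columns $(\nu_i+\mu_{i+1},\nu_i+\mu_i]$, so by \eqref{eq:J} it has these column lengths. Finally $\lambda_i-\hat\lambda_i=\mu_i-\mu_{i+1}$ determines $\mu$, and $\nu=\lambda-\mu$.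
\end{proof}

\subsection{The invariants $g_j$ and $t_j$}
By Lemma~\ref{lem:hat} the type of a reduction along $F$ is given by two Jordan types. The first is read off from $F$ and the forms $\omega_j$ of $V$. The second will be read off from the image of $F$ in $\hat V$ and the forms $\hat\omega_j$ on the spaces $\hat K_j$ of $\hat V$. To have all conditions on one Grassmannian, we pull the data of $\hat V$ back to $K$. Put
\[
T_j=K\cap(x^{j-1}Z^\perp+Z)\subset Z^\perp .
\]
It maps to $\hat K_j$, and we let $\Omega_j$ be the pullback of $\hat\omega_j$, an alternating form on $T_j$: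
\[
\Omega_j(x^{j-1}u+\zeta,\,y')=\langle u,y'\rangle\qquad(u\in Z^\perp,\ \zeta\in Z).
\]
For $F\subset K$ let $t_j(F)$ be the maximal dimension of an $\Omega_j$-isotropic subspace of $F\cap T_j$. Put $\Lambda=\lambda_1+1$, so $x^{\Lambda-1}=0$. Since $K\perp xV$, we have $T_1=K\cap Z^\perp=K\cap v^\perp$ with $\Omega_1=\langle\cdot,\cdot\rangle$, and $T_\Lambda=K\cap Z$ with $\Omega_\Lambda=0$.

\begin{lemma}\label{lem:inv}
Two isotropic $k$-dimensional subspaces of $K\cap v^\perp$ give reductions of the same type if and only if they have the same invariants $g_j$ and $t_j$ for all $1\le j\le\Lambda$.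
\end{lemma}

\begin{proof}
Let $F$ be such a subspace; then $F\perp Z$. Put $Z'=\mathbb{C}[x](v+F)=(Z+F)/F\subset F^\perp/F$ and $\hat F=(F+Z)/Z\subset\hat V$, an isotropic subspace killed by $x$. Both $Z'^\perp/Z'$ and $\hat F^\perp/\hat F$ equal $(F+Z)^\perp/(F+Z)$. By Lemma~\ref{lem:hat} for the reduction, its type $(\mu',\nu')$ is equivalent to the Jordan types on $F^\perp/F$ and on $\hat F^\perp/\hat F$. By Lemma~\ref{lem:red} for $V$ and for $\hat V$, these are equivalent to the numbers $g_j(F)$ and $g_j(\hat F)$, which vanish for $j\ge\Lambda$.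

The map $F\cap T_j\to\hat F\cap\hat K_j$ is onto: if $f\in F$ and $f+Z\in x^{j-1}\hat V$, then $f\in T_j$. Its kernel is $F\cap Z$, and the form is a pullback. So $t_j(F)=g_j(\hat F)+\dim F\cap Z$, and $t_\Lambda(F)=\dim F\cap Z$. Thus the $t_j(F)$ determine the $g_j(\hat F)$. Conversely $\dim F\cap Z=\dim Z-\dim Z'=\mu_1-\mu'_1$ is determined by the type, so the type determines the $t_j(F)$.
\end{proof}

The functions $g_j$ and $t_j$ are upper semicontinuous on $\mathrm{Gr}_k(K)$. Indeed, $\{g_j\ge g\}$ is the image, under the projection from $\mathrm{Gr}_k(K)\times\mathrm{Gr}_g(K_j)$, of the closed set of pairs $(F,Q)$ with $Q\subset F$ and $Q$ isotropic for $\omega_j$; the projection is proper. The same argument with $(T_j,\Omega_j)$ treats $t_j$. By Lemma~\ref{lem:inv}, $X(\mu',\nu')$ is locally closed in $\mathrm{Gr}_k(K)$.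

\section{The spaces $T_j$ and special indices}\label{sec:T}

We now compare $(T_j,\Omega_j)$ with $(K_j,\omega_j)$. It turns out that one of the two spaces is always a subspace of codimension at most one in the other, so that $t_j(F)-g_j(F)$ carries one bit of information.

\subsection{Coordinates and intervals}
Let $e_i=v_{i1}$ and $e_i^*=v^*_{i,\lambda_i}$. The space $K_j$ has the basis $\{e_i,e_i^*:\lambda_i\ge j\}$, so $\dim K_j=2c_j$ and $K_1=K$. Write $y=\sum_r(y_re_r+y^*_re^*_r)$ for $y\in K$. For $y\in K_j$ we have $y=x^{j-1}u$ with the \emph{coordinate lift} $u=\sum_r(y_rv_{rj}+y^*_rv^*_{r,\lambda_r-j+1})$. Pairing it with $z\in K_j$ gives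
\[
\omega_j(y,z)=\sum_{\lambda_r=j}(y_rz^*_r-y^*_rz_r),\qquad\operatorname{rad}(K_j,\omega_j)=K_{j+1}.
\]

The set $J$ cuts the positive integers into runs and gaps. Runs are governed by rows with the same $\nu_i$, gaps by rows with the same $\mu_i$.

\emph{Runs.} Let $\kappa$ be a value of $\nu$ on the rows $1,\dots,c_1$ of $\lambda$, and let $(a,a']$ be the set of these rows with $\nu_i=\kappa$. Put
\[
J_\kappa=(\kappa+\mu_{a'+1},\ \kappa+\mu_{a+1}],\qquad h_\kappa(y)=\sum_{r\in(a,a']}y^*_r .
\]
By \eqref{eq:J}, $J=\bigsqcup_\kappa J_\kappa$, and $j_p\in J_\kappa$ if and only if $\nu_{\ell_p}=\kappa$.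

\emph{Gaps.} Let $1\le\theta\le\mu_1$, and put $\ell=\ell_\theta$, $\ell'=\ell_{\theta-1}$, so that $(\ell,\ell']$ is the set of rows with $\mu_i=\theta$. With the convention $\nu_0=\infty$ put
\[
\Gamma_\theta=\{j:j_{\theta-1}<j<j_\theta\}=(\nu_{\ell'}+\theta,\ \nu_\ell+\theta],\qquad w_\theta=\sum_{r\in(\ell,\ell']}e_r .
\]
The vector $w_\theta$ is the part of $x^{\theta-1}v$ that lies in the bottoms of the Jordan blocks. If $\Gamma_\theta\ne\emptyset$, then $\nu_\ell>\nu_{\ell'}$, so $\ell<\ell'$ and $j_{\theta-1}=\nu_{\ell'}+\theta=\lambda_{\ell'}$. The gap $\Gamma_\theta$ has a maximum only if $\ell\ge1$; the last gap $\Gamma_{\mu_1}$ is infinite. The positive integers are the disjoint union of $[1,j_0)$, the $J_\kappa$ and the $\Gamma_\theta$. If $\mu=\emptyset$, then $j_0=\infty$ and there are no runs or gaps. The letters $a,a'$ always refer to the value $\kappa$, and $\ell,\ell'$ to the value $\theta$, under discussion. Figure~\ref{fig:J} shows an example.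

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.65]
\fill[gray!35] (6,0) rectangle (7,-1);
\fill[gray!35] (2,-1) rectangle (3,-2);
\fill[gray!35] (1,-2) rectangle (2,-3);
\draw[step=1] (0,-1) grid (7,0);
\draw[step=1] (0,-2) grid (3,-1);
\draw[step=1] (0,-3) grid (2,-2);
\foreach \x in {1,...,9} \node at (\x-0.5,0.4) {\small $\x$};
\draw[thick] (1.1,0.9) -- (2.9,0.9) node[midway,above] {$J_1$};
\draw[thick] (3.1,0.9) -- (5.9,0.9) node[midway,above] {$\Gamma_2$};
\draw[thick] (6.1,0.9) -- (6.9,0.9) node[midway,above] {$J_4$};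
\draw[thick,->] (7.1,0.9) -- (9.2,0.9) node[midway,above] {$\Gamma_3$};
\end{tikzpicture}
\caption{The diagram of $\lambda=\mu+\nu=(7,3,2)$ for $\mu=(3,2,1)$, $\nu=(4,1,1)$. The unshaded boxes form $\hat\lambda=(\nu_i+\mu_{i+1})_i=(6,2,1)$. The shaded boxes lie in the columns $2,3,7$, which are the depths of $v,xv,x^2v$; these columns form the runs $J_1,J_4$, and the columns after each run form the gaps $\Gamma_2,\Gamma_3$.}
\label{fig:J}
\end{figure}

\begin{lemma}\label{lem:adj}
\begin{itemize}
\item[(i)] Let $J_\kappa\ne\emptyset$, $q=\max J_\kappa$ and $\theta=\mu_{a+1}$. Then $q+1=\min\Gamma_\theta$, $h_\kappa=0$ on $K_{q+1}$, $w_\theta\in K_q\setminus K_{q+1}$, and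
\begin{equation}\label{eq:hw}
h_\kappa(y)=\omega_q(w_\theta,y)\qquad(y\in K_q).
\end{equation}
\item[(ii)] Let $\Gamma_\theta\ne\emptyset$. Then $\min\Gamma_\theta-1=\lambda_{\ell'}=\max J_{\nu_{\ell'}}$, and if $\ell\ge1$, then $\max\Gamma_\theta+1=\min J_{\nu_\ell}$.
\item[(iii)] If $j$ and $j+1$ lie in $J$, they lie in the same $J_\kappa$.
\item[(iv)] A row $i$ with $\lambda_i\in J_\kappa$ lies in $(a,a']$. A row $i$ with $\lambda_i\in\{\min\Gamma_\theta-1\}\cup\Gamma_\theta$ lies in $(\ell,\ell']$.
\end{itemize}
\end{lemma}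

\begin{proof}
(i) Since $\theta=\mu_{a+1}>\mu_{a'+1}$, we have $\theta\ge1$, $a+1\le\ell'\le a'$ and $\ell\le a$. So $\nu_{\ell'}=\kappa$ and $q=\kappa+\theta=j_{\theta-1}$, while $\nu_\ell>\kappa$ and $j_\theta>q+1$. Thus $q+1=\min\Gamma_\theta$. Rows $r\in(a,a']$ have $\lambda_r\le\kappa+\theta=q$, so $h_\kappa=0$ on $K_{q+1}$. Rows $r\in(\ell,\ell']$ have $\lambda_r=\nu_r+\theta\ge q$, so $w_\theta\in K_q$. The rows of $(a,a']$ of length $q$ are those with $\mu_r=\theta$, and the rows of $(\ell,\ell']$ of length $q$ are those with $\nu_r=\kappa$; both sets equal $(a,\ell']\ne\emptyset$. So on $K_q$ both sides of \eqref{eq:hw} equal $\sum_{r\in(a,\ell']}y^*_r$, and $w_\theta\notin K_{q+1}$.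

(ii) The number $j_{\theta-1}$ lies in the interval $J_{\nu_{\ell'}}$ and $j_{\theta-1}+1\notin J$; the number $j_\theta$ lies in the interval $J_{\nu_\ell}$ and $j_\theta-1\notin J$. (iii) By (i), $\max J_\kappa+1\notin J$.

(iv) For $i\le a$: $\nu_i>\kappa$ and $\mu_i\ge\mu_{a+1}$, so $\lambda_i>\max J_\kappa$. For $a'<i\le c_1$: $\nu_i<\kappa$ and $\mu_i\le\mu_{a'+1}$, so $\lambda_i<\min J_\kappa$. For $i\le\ell$: $\lambda_i\ge\nu_\ell+\theta+1>\max\Gamma_\theta$. For $i>\ell'$: $\mu_i<\theta$ and $\nu_i\le\nu_{\ell'}$, so $\lambda_i<\lambda_{\ell'}$.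
\end{proof}

So, in increasing order, $[1,j_0)$ is followed by nonempty runs and gaps in alternation, beginning with a run and ending with $\Gamma_{\mu_1}$.

\subsection{Description of $T_j$}

\begin{lemma}\label{lem:T}
\begin{itemize}
\item[(i)] If $j<j_0$, then $T_j=K_j$ and $\Omega_j=\omega_j$.
\item[(ii)] If $j\in J_\kappa$, then $T_j=\{y\in K_j:h_\kappa(y)=0\}$, $\Omega_j=\omega_j|_{T_j}$, and $h_\kappa\ne0$ on $K_j$.
\item[(iii)] If $j\in\Gamma_\theta$, then $T_j=K_j\oplus\mathbb{C}w_\theta$ and $\Omega_j|_{K_j}=\omega_j$. If $j\ne\max\Gamma_\theta$, then $\Omega_j(w_\theta,K_j)=0$. If $j=\max\Gamma_\theta$ and $\kappa=\nu_\ell$, then $\Omega_j(w_\theta,z)=-\sum_{s\le\ell,\ \nu_s=\kappa}z^*_s$ for $z\in K_j$, and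
\begin{equation}\label{eq:Omw}
\Omega_j(w_\theta,z)=-h_\kappa(z)\qquad(z\in K_{j+1}).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
First we determine $K\cap x^{j-1}Z^\perp\subset K_j$, on which $\Omega_j=\omega_j$ by the definitions. Let $y=x^{j-1}u\in K_j$. Then $y\in x^{j-1}Z^\perp$ if and only if $u\in Z^\perp+\ker x^{j-1}=(Z\cap I_j)^\perp$, that is, $\langle u,x^pv\rangle=0$ whenever $j_p\ge j$. If $j_p>j$, this holds automatically, because $x^ju=xy=0$ gives $u\perp I_{j+1}$. So
\begin{equation}\label{eq:KZ}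
K\cap x^{j-1}Z^\perp=\begin{cases}K_j&\text{if }j\notin J,\\ \{x^{j-1}u\in K_j:\langle u,x^pv\rangle=0\}&\text{if }j=j_p.\end{cases}
\end{equation}
Also $Z\cap I_j\subset V_+\cap I_j=x^{j-1}V_+\subset x^{j-1}Z^\perp$. So adding $Z$ in the definition of $T_j$ matters only through elements of $Z\setminus I_j$.

(i) Here $Z\subset I_j$, and \eqref{eq:KZ} applies.

(ii) Let $j=j_p$ and $y=x^{j-1}u+\zeta\in T_j$ with $u\in Z^\perp$, $\zeta\in Z$. Suppose $\zeta\notin I_j$. Then $\zeta=\epsilon x^{p'}v$ with $p'<p$, and $x\zeta\ne0$ has depth $j_{p'+1}\le j$; but $x\zeta=-x^ju\in I_{j+1}$, a contradiction. So $T_j=K\cap x^{j-1}Z^\perp$. As $x^pv\in I_j$, the value $\langle u,x^pv\rangle$ in \eqref{eq:KZ} depends only on $y=x^{j-1}u$. With the coordinate lift it equals $-\sum y^*_r$ over the rows $r\le\ell_p$ with $\lambda_r-j+1=\mu_r-p$, that is, $\nu_r=j-1-p=\kappa$. Rows $r>\ell_p$ with $\nu_r=\kappa$ have $\mu_r\le p$, so $\lambda_r<j$ and $y^*_r=0$. Hence the value is $-h_\kappa(y)$. Row $\ell_p$ has $\nu_{\ell_p}=\kappa$ and length at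 least $\kappa+p+1=j$, so $h_\kappa\ne0$ on $K_j$.

(iii) Let $p=\theta-1$ and $w'_\theta=x^pv-w_\theta=\sum_{i\le\ell}v_{i,\mu_i-p}$. Each term lies in $I_{\nu_i+\theta}$, and $\nu_i+\theta\ge\nu_\ell+\theta\ge j$, so $w'_\theta\in V_+\cap I_j=x^{j-1}V_+$. Hence $w_\theta=x^pv-w'_\theta\in T_j$, and $w_\theta\notin K_j$ because $x^pv$ has depth $j_p<j$. By \eqref{eq:KZ}, $K_j\subset T_j$ and $\Omega_j|_{K_j}=\omega_j$. Conversely, let $y=x^{j-1}u+\zeta\in T_j$. If $\zeta\in I_j$, then $y\in K_j$. Otherwise $\zeta=\epsilon x^{p'}v$ with $j_{p'}<j$, so $p'\le p$. The relation $x\zeta=-x^ju\in I_{j+1}$ forces $p'=\mu_1-1$ or $j_{p'+1}>j>j_p$, and in both cases $p'=p$. Then $\zeta\in\gamma x^pv+\mathbb{C}[x]x^{\theta}v\subset\gamma x^pv+I_j$ for a scalar $\gamma$, since $j_\theta>j$. So $y-\gamma w_\theta\in K\cap I_j=K_j$.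

Let $z=x^{j-1}u'\in K_j$ with $u'\in Z^\perp$. Then $\Omega_j(z,w_\theta)=\langle u',x^pv-w'_\theta\rangle=-\langle u',w'_\theta\rangle$. As $w'_\theta\in I_j$, we may replace $u'$ by the coordinate lift, which gives $\sum_{s\le\ell}z^*_s\,[\lambda_s-j+1=\mu_s-p]=\sum_{s\le\ell}z^*_s\,[\nu_s=j-\theta]$. For $s\le\ell$ we have $\nu_s\ge\nu_\ell\ge j-\theta$, so the sum is empty unless $j=\nu_\ell+\theta=\max\Gamma_\theta$. In that case rows $s>\ell$ with $\nu_s=\kappa$ have $\lambda_s\le\kappa+\theta=j$ and do not occur in $K_{j+1}$, which gives \eqref{eq:Omw}.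
\end{proof}

\begin{lemma}\label{lem:radT}
For $j\ge j_0$, $\operatorname{rad}(T_j,\Omega_j)=T_{j+1}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:adj} there are four cases.

\emph{$j,j+1\in J_\kappa$.} As $h_\kappa\ne0$ on $K_{j+1}$, we have $T_j+K_{j+1}=K_j$. A vector of $T_j$ orthogonal to $T_j$ is thus orthogonal to $K_j$, and the radical is $T_j\cap K_{j+1}=T_{j+1}$.

\emph{$j=\max J_\kappa$.} By \eqref{eq:hw}, $T_j$ is the orthogonal of $w_\theta\notin K_{j+1}$ in $(K_j,\omega_j)$. Passing to the symplectic space $K_j/K_{j+1}$ shows that its radical is $K_{j+1}+\mathbb{C}w_\theta=T_{j+1}$.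

\emph{$j,j+1\in\Gamma_\theta$.} Here $w_\theta$ lies in the radical, which is therefore $K_{j+1}\oplus\mathbb{C}w_\theta=T_{j+1}$.

\emph{$j=\max\Gamma_\theta$, $\kappa=\nu_\ell$.} Let $\gamma w_\theta+y$ with $y\in K_j$ lie in the radical. Pairing with $K_{j+1}$ gives $\gamma h_\kappa|_{K_{j+1}}=0$ by \eqref{eq:Omw}, so $\gamma=0$ because $j+1\in J_\kappa$. Then $y\in K_{j+1}$, and pairing with $w_\theta$ gives $h_\kappa(y)=0$, so $y\in T_{j+1}$. Conversely, $T_{j+1}=K_{j+1}\cap\ker h_\kappa$ is orthogonal to $K_j$ and to $w_\theta$.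
\end{proof}

In Figure~\ref{fig:J}, $h_1(y)=y_2^*+y_3^*$, $h_4(y)=y_1^*$, $w_2=e_2$ and $w_3=e_1$. So $T_1=K$; $T_2$ is spanned by $e_1,e_1^*,e_2,e_3,e_2^*-e_3^*$; $T_3=\dots=T_6$ is spanned by $e_1,e_1^*,e_2$, with zero form for $j=3,4,5$ and $\Omega_6(e_2,e_1^*)=-1$; and $T_7=T_8=\mathbb{C}e_1$. The radical of $T_1$ is $K_2=K\ne T_2$, so the hypothesis $j\ge j_0$ in Lemma~\ref{lem:radT} is needed.

\subsection{Special indices}
For $F\subset K$ write $F^j=F\cap K_j$ and $R_j=R_j(F)=\operatorname{rad}(F^j,\omega_j)$, so that $F^{j+1}\subset R_j\subset F^j$. For $j\in\Gamma_\theta$, the set $F\cap(w_\theta+K_j)$ is empty or a coset $f+F^j$, and then the functional $\Omega_j(f,\cdot)|_{R_j}$ does not depend on the choice of $f$. We call $j$ \emph{special for $F$} if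
\begin{itemize}
\item $j\in J_\kappa$ and $h_\kappa|_{R_j}=0$, or
\item $j\in\Gamma_\theta$ and there is $f\in F\cap(w_\theta+K_j)$ with $\Omega_j(f,R_j)=0$.
\end{itemize}
Indices $j<j_0$ are never special.

\begin{lemma}\label{lem:tg}
Let $F\subset K$. Then $t_j(F)=g_j(F)-[j\in J]+[j\text{ is special for }F]$.
\end{lemma}

\begin{proof}
For $j<j_0$ use Lemma~\ref{lem:T}(i). Let $k_j=\dim F^j$ and let $2s_j$ be the rank of $\omega_j$ on $F^j$, so $g_j(F)=k_j-s_j$.

Let $j\in J_\kappa$, so $F\cap T_j=F^j\cap\ker h_\kappa$ and $t_j(F)\le g_j(F)$. If $h_\kappa|_{R_j}=0$, then $h_\kappa$ induces on the symplectic space $F^j/R_j$ a functional $\omega_j(y_0,\cdot)$. A Lagrangian subspace containing $y_0$ lies in its kernel, and its preimage in $F^j$ is an isotropic subspace of $F\cap T_j$ of dimension $k_j-s_j$. If $h_\kappa|_{R_j}\ne0$, then $F\cap T_j$ has dimension $k_j-1$ and surjects onto $F^j/R_j$, so its rank is $2s_j$ and $t_j(F)=k_j-1-s_j$.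

Let $j\in\Gamma_\theta$. If $F$ does not meet $w_\theta+K_j$, then $F\cap T_j=F^j$ and $t_j(F)=g_j(F)$. Otherwise $F\cap T_j=F^j\oplus\mathbb{C}f$. If $\Omega_j(f,R_j)=0$, then by (L) we can subtract from $f$ an element of $F^j$ to achieve $\Omega_j(f,F^j)=0$; the rank is $2s_j$ and $t_j(F)=k_j+1-s_j$. If $\Omega_j(f,R_j)\ne0$, an element $y+\gamma f$ of the radical has $\gamma=0$, as one sees by pairing with $R_j$; so the radical is the hyperplane $R_j\cap f^\perp$ of $R_j$, the rank is $2s_j+2$, and $t_j(F)=k_j+1-(s_j+1)$.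
\end{proof}

Speciality propagates upward in runs, downward in gaps, and from the ends of a gap into the neighboring runs.

\begin{lemma}\label{lem:P}
Let $F\subset K$; ``special'' means special for $F$.
\begin{itemize}
\item[(P1)] If $j,j+1\in J_\kappa$ and $j$ is special, then $j+1$ is special.
\item[(P2)] If $j,j+1\in\Gamma_\theta$ and $j+1$ is special, then $j$ is special.
\item[(P3)] If $j=\max J_\kappa$ and $j+1$ is special, then $j$ is special.
\item[(P4)] If $j=\max\Gamma_\theta$ and $j$ is special, then $j+1$ is special.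
\end{itemize}
\end{lemma}

\begin{proof}
(P1) $R_{j+1}\subset F^{j+1}\subset R_j$. (P2) There is $f\in F\cap(w_\theta+K_{j+1})$, and $f\in T_{j+1}=\operatorname{rad}(T_j,\Omega_j)$. (P3) There is $f\in F\cap(w_\theta+K_{j+1})$, and $f\in F^j$ because $w_\theta\in K_j$. For $y\in R_j$, \eqref{eq:hw} gives $h_\kappa(y)=\omega_j(w_\theta,y)=\omega_j(f,y)=0$. (P4) Let $f\in F\cap(w_\theta+K_j)$ with $\Omega_j(f,R_j)=0$, and $\kappa=\nu_\ell$. For $y\in F^{j+1}\subset R_j$, \eqref{eq:Omw} gives $0=\Omega_j(f,y)=-h_\kappa(y)+\omega_j(f-w_\theta,y)=-h_\kappa(y)$. So $h_\kappa$ vanishes on $R_{j+1}\subset F^{j+1}$.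
\end{proof}

\section{Irreducibility of the strata}\label{sec:irr}

\subsection{Isotropic Grassmannians of degenerate forms}

\begin{lemma}\label{lem:IG}
For an alternating form on $U$, possibly degenerate, the variety $IG_d(U)$ of isotropic $d$-dimensional subspaces is irreducible or empty.
\end{lemma}

\begin{proof}
Write $U=R\oplus W$ with $R$ the radical and $\dim W=2\rho$. Let $O_i=\{Q\in IG_d(U):\dim Q\cap R=i\}$; it is nonempty if and only if $\max(0,d-\rho)\le i\le\min(\dim R,d)$. Sending $Q$ to $Q\cap R$ and to its image $\bar Q$ in $W$ makes $O_i$ a vector bundle with fiber $\operatorname{Hom}(\bar Q,R/Q\cap R)$ over $\mathrm{Gr}_i(R)\times IG_{d-i}(W)$. The second factor is homogeneous under the connected group $\mathrm{Sp}(W)$ by Witt's theorem. So $O_i$ is irreducible. Let $i>\max(0,d-\rho)$ and $Q\in O_i$. Choose $0\ne r_1\in Q\cap R$, a complement $Q'$ of $\mathbb{C}r_1$ in $Q$, and $u\in W$ orthogonal to $\bar Q$ but not in $\bar Q$, which is possible since $d-i<\rho$. Then $Q_t=\mathbb{C}(r_1+tu)+Q'$ is isotropic, has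 image $\bar Q+\mathbb{C}u$ for $t\ne0$, so lies in $O_{i-1}$, and tends to $Q$ as $t\to0$. Thus $O_i\subset\overline{O_{i-1}}$, and the nonempty $O_i$ with the smallest $i$ is dense.
\end{proof}

\subsection{One-step varieties}
An inequality $g_j(F)\ge g$ or $t_j(F)\ge g$ is witnessed by an isotropic subspace $Q\subset F$ of dimension $g$. If the witnesses form a chain in which each lies in the radical of the form constraining the next larger one, the variety of chains is a tower of bundles with fibers as in Lemma~\ref{lem:IG}. The difficulty is that there are two families of conditions and that the spaces $K_j$ and $T_j$ do not form a single chain. The remedy is to keep one witness for each $j$: by Lemma~\ref{lem:tg}, the condition on $t_j$ is the stronger one if $j$ is special and the condition on $g_j$ is the stronger one otherwise. Lemma~\ref{lem:P} is what makes the selected spaces nested.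

\begin{proposition}\label{prop:Xirr}
Every one-step variety $X=X(\mu',\nu')$ is irreducible or empty.
\end{proposition}

\begin{proof}
Assume $X\ne\emptyset$, and let $\bar g_j,\bar t_j$ ($1\le j\le\Lambda$) be the common values of $g_j,t_j$ on $X$. By Lemma~\ref{lem:tg} the special indices $j\le\Lambda$ are the same for all $F\in X$; ``special'' refers to this set, which satisfies (P1)--(P4), and $\bar t_j=\bar g_j-[j\in J]+[j\text{ special}]$. For $1\le j\le\Lambda$ put
\[
(U_j,\Psi_j,n_j)=\begin{cases}(T_j,\Omega_j,\bar t_j)&\text{if $j$ is special,}\\(K_j,\omega_j,\bar g_j)&\text{otherwise.}\end{cases}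
\]

\emph{Nesting: $U_{j+1}\subset\operatorname{rad}(U_j,\Psi_j)$ for $1\le j<\Lambda$.} Let $j$ be not special; the radical is $K_{j+1}$. If $j+1$ is not special, $U_{j+1}=K_{j+1}$. If $j+1$ is special, it cannot lie in a gap $\Gamma_\theta$, for then $j\in\Gamma_\theta$ or $j$ is the maximum of a run, and $j$ would be special by (P2) or (P3). So $j+1\in J$ and $U_{j+1}=T_{j+1}\subset K_{j+1}$. Let $j$ be special; then $j\ge j_0$ and the radical is $T_{j+1}$ by Lemma~\ref{lem:radT}. If $j+1$ is special, $U_{j+1}=T_{j+1}$. If not, it cannot lie in $J$, for then $j$ lies in the same run or is the maximum of a gap, and (P1) or (P4) would apply. So $j+1$ lies in a gap and $U_{j+1}=K_{j+1}\subset T_{j+1}$.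

\emph{The tower.} Let $Y_j$ be the variety of chains $Q_j\supset Q_{j+1}\supset\dots\supset Q_\Lambda$ with $Q_i\subset U_i$ isotropic for $\Psi_i$ and $\dim Q_i=n_i$, and let $Y=Y_1$. We show by descending induction that $Y_j$ is irreducible or empty. For $Y_\Lambda=IG_{n_\Lambda}(U_\Lambda)$ this is Lemma~\ref{lem:IG}. Let $R=\operatorname{rad}(U_j,\Psi_j)$, and let $\mathcal{B}$ be the variety of pairs $Q'\subset Q$ with $Q'\in\mathrm{Gr}_{n_{j+1}}(R)$ and $Q\in IG_{n_j}(U_j)$. The fiber of $\mathcal{B}\to\mathrm{Gr}_{n_{j+1}}(R)$ over $Q'$ is $IG_{n_j-n_{j+1}}(U_j/Q')$. The group $GL(R)$, extended by the identity on a complement of $R$, acts on $U_j$ by isometries, and the orbit map $GL(R)\to\mathrm{Gr}_{n_{j+1}}(R)$ has local sections; so $\mathcal{B}$ is a locally trivial bundle. By nesting, $Y_j\to Y_{j+1}$ is its pullback along $Q_\bullet\mapsto Q_{j+1}$. So $Y_j$ is a locally trivial bundle with irreducible or empty fiber over $Y_{j+1}$.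

\emph{The projection $\pi(Q_\bullet)=Q_1$.} A point $F\in X$ is an isotropic subspace of $T_1$, so $\bar g_1=\bar t_1=k=n_1$. If $1\in J$, then $1$ is special and $U_1=T_1$. If $1\notin J$, then $1<j_0$ and $U_1=K=T_1$. So $Q_1$ is always an isotropic $k$-dimensional subspace of $K\cap v^\perp$, and Lemma~\ref{lem:inv} applies to it.

\emph{For $F=\pi(Q_\bullet)$ we have $g_j(F)\ge\bar g_j$ and $t_j(F)\ge\bar t_j$.} The forms $\omega_j$ and $\Omega_j$ agree on $K_j\cap T_j$ by Lemma~\ref{lem:T}. Let $j$ be not special. Then $Q_j\subset F\cap K_j$ gives $g_j(F)\ge\bar g_j$. If $j\in J$, then $\bar t_j=\bar g_j-1$ and $Q_j\cap T_j$ has codimension at most one in $Q_j$; if $j\notin J$, then $\bar t_j=\bar g_j$ and $Q_j\subset K_j\subset T_j$. Let $j$ be special. Then $Q_j\subset F\cap T_j$ gives $t_j(F)\ge\bar t_j$. If $j\in J$, then $\bar g_j=\bar t_j$ and $Q_j\subset T_j\subset K_j$; if $j$ lies in a gap, then $\bar g_j=\bar t_j-1$ and $Q_j\cap K_j$ has codimension at most one in $Q_j$.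

Hence $\pi^{-1}(X)$ is defined in $Y$ by $g_j(Q_1)\le\bar g_j$ and $t_j(Q_1)\le\bar t_j$ for all $j$, and it is open by semicontinuity.

\emph{$X\subset\pi(Y)$.} For $F\in X$ let $Q_j$ be any isotropic subspace of maximal dimension in $(F\cap U_j,\Psi_j)$. Then $\dim Q_j=n_j$ and $Q_1=F$. By (L), $Q_j$ contains the radical of $F\cap U_j$, hence $F\cap\operatorname{rad}(U_j,\Psi_j)\supset F\cap U_{j+1}\supset Q_{j+1}$.

So $X$ is the image of a nonempty open subset of the irreducible variety $Y$.
\end{proof}

In Example~\ref{ex:n3} we have $j_0=2$, $J_1=\{2\}$, $\Lambda=3=\min\Gamma_1$, $K_2=\operatorname{im}x$ and $T_2=T_3=\mathbb{C}e_1$. For the type $((1,1),\emptyset)$ the invariants are $(\bar g_j)=(1,1,0)$ and $(\bar t_j)=(1,0,0)$, no index is special, and $Y=\mathbb{P}(K_2)$ contains $X$ as the complement of the point $\mathbb{C}e_1$. For the type $(\emptyset,(1,1))$ they are $(1,1,0)$ and $(1,1,1)$, the indices $2$ and $3$ are special, and $Y$ is the single chain $Q_1=Q_2=Q_3=\mathbb{C}e_1$.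

\subsection{Strata}
A vector bundle with a symplectic form has local symplectic frames: near a point, choose sections $s,s'$ with $\langle s,s'\rangle$ nonvanishing, rescale to make it $1$, and continue in the orthogonal complement. Apply this to the bundle $F_i^\perp/F_i$ on $\mathcal{C}^\alpha_{(v,x)}$. In a local frame, $(v+F_i,x_{F_i})$ defines a morphism to a fixed exotic nilpotent cone, whose orbits are locally closed. So every stratum is locally closed.

For a type sequence $S$ and $0\le i<m$ let $X_i$ be the one-step variety $X(S^{i+1})$ of a pair of type $S^i$, with $k=\alpha_{i+1}$. Up to isomorphism it does not depend on the pair.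

\begin{proposition}\label{prop:strata}
The stratum $\Phi^{-1}(S)$ is nonempty if and only if all $X_i$ are nonempty. In this case it is irreducible of dimension $\sum_{i=0}^{m-1}\dim X_i$.
\end{proposition}

\begin{proof}
We use induction on $m$, the case $m=0$ being a point. Let $\Sigma=\Phi^{-1}(S)$, $X=X_0$, $S'=(S^m,\dots,S^1)$. Fix a symplectic space $V'$ of dimension $2(n-\alpha_1)$, put $G'=\mathrm{Sp}(V')$, let $\mathbb{O}'$ be the orbit of type $S^1$, fix $y_0\in\mathbb{O}'$, and let $\Sigma'$ be the stratum of $S'$ for $y_0$. By Lemma~\ref{lem:first} the map $p:\Sigma\to X$, $F_\bullet\mapsto F_1$, has over $F$ the stratum of $S'$ for $(v+F,x_F)$ as its fiber, and this is isomorphic to $\Sigma'$. This gives the first assertion. Assume $\Sigma\neq\emptyset$. Then $p$ is surjective with irreducible fibers and irreducible base. That alone does not make $\Sigma$ irreducible, so we show that $p$ is open, by trivializing it after an open base change.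

Let $\mathcal{X}$ be the variety of pairs $(F,\phi)$ with $F\in X$ and $\phi:F^\perp/F\to V'$ a symplectic isomorphism. It is a locally trivial bundle over $X$, so $\mathcal{X}\to X$ is open and surjective. Transport of $(v+F,x_F)$ by $\phi$ defines a morphism $\mathcal{X}\to\mathbb{O}'$. The orbit map $G'\to\mathbb{O}'$, $g\mapsto gy_0$, is smooth and surjective in characteristic zero; smooth morphisms are open and stable under base change. So for $\tilde{\mathcal{X}}=\mathcal{X}\times_{\mathbb{O}'}G'$ the composite $r:\tilde{\mathcal{X}}\to\mathcal{X}\to X$ is open and surjective. For $(F,\phi,g)\in\tilde{\mathcal{X}}$ the map $g^{-1}\phi$ carries $(v+F,x_F)$ to $y_0$, and transport of flags by it identifies $\tilde{\mathcal{X}}\times_X\Sigma$ with $\tilde{\mathcal{X}}\times\Sigma'$. So the pullback $\tilde p$ of $p$ is a product projection, which is open. For $O\subset\Sigma$ open with preimage $\tilde O$ in $\tilde{\mathcal{X}}\times_X\Sigma$, the set $p(O)=r(\tilde p(\tilde O))$ is open.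

Two nonempty open subsets of $\Sigma$ have images that meet in some $F\in X$, and then they meet in the irreducible fiber over $F$. So $\Sigma$ is irreducible, and $\dim\Sigma=\dim X+\dim\Sigma'$.
\end{proof}

\begin{corollary}\label{cor:H}
Every component of $\mathcal{C}^\alpha_{(v,x)}$ is $H$-stable, so \eqref{eq:Nsq} holds. Moreover, $N^\alpha_{\mu,\nu}$ is the number of type sequences $S$ with $\dim\Phi^{-1}(S)=d^\alpha_{\mu,\nu}$, and the closures of these strata are the components of dimension $d^\alpha_{\mu,\nu}$.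
\end{corollary}

\begin{proof}
An element $h\in H$ induces isomorphisms between the reductions along $F_i$ and along $hF_i$, so the strata are $H$-stable. By (T) every component is the closure of exactly one stratum. By Proposition~\ref{prop:upper}(i), the closure of a stratum of dimension $d^\alpha_{\mu,\nu}$ is a component.
\end{proof}

\section{The lower bound for vertical strips}\label{sec:lower}

\begin{proposition}\label{prop:lower}
Let $\mu'\subseteq\mu$ and $\nu'\subseteq\nu$ be partitions such that $\mu/\mu'$ and $\nu/\nu'$ are vertical strips of total size $k$. Then $X=X(\mu',\nu')$ is nonempty and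
\[
\dim X\ge D:=b(\mu,\nu)-b(\mu',\nu')-\binom k2 .
\]
\end{proposition}

The proof exhibits a point of $X$, places it in an irreducible variety $\mathcal{M}$ of known dimension on which the $g_j$ are constant, and counts the equations that force the $t_j$ to take the right values. The tool is Krull's principal ideal theorem in the following form: if $W$ is a variety, $y\in W$, and $W'$ is the common zero set near $y$ of $\rho$ regular functions vanishing at $y$, then $\dim_yW'\ge\dim_yW-\rho$. The vanishing of a section of a vector bundle of rank $\rho$ is locally given by $\rho$ functions. A naive count gives too many equations; the point is that, imposed in the right order, each condition is partly implied by the earlier ones.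

\subsection{A coordinate point}
Let $A=\{i:\mu'_i=\mu_i-1\}$ and $B=\{i:\nu'_i=\nu_i-1\}$, so $|A|+|B|=k$, and let $F_{AB}$ be the span of the $e_i$, $i\in A$, and the $e_i^*$, $i\in B$. It lies in $K$. It is isotropic: $\langle e_i,e_i^*\rangle\ne0$ only if $\lambda_i=1$, while $\lambda_i\ge2$ for $i\in A\cap B$. It is orthogonal to $v$: $\langle v,e_i^*\rangle=[\mu_i=\lambda_i]=0$ for $i\in B$. The space $F_{AB}^\perp/F_{AB}$ has as a basis the images of the $v_{ij},v^*_{ij}$ with $j=1$ omitted for $i\in A$ and $j=\lambda_i$ omitted for $i\in B$. Lower $j$ by one in the rows $i\in A$. Then row $i$ has length $\mu'_i+\nu'_i$, the endomorphism acts as in a normal basis, and the component of $v$ in row $i$ has index $\mu'_i$. Since $\mu'$ and $\nu'$ are partitions, this is a normal basis of type $(\mu',\nu')$. So $F_{AB}\in X$.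

The dimension $k_j$ of $F_{AB}^j$ and half the rank $s_j$ of $\omega_j$ on it are
\[
k_j=\sum_{\lambda_i\ge j}([i\in A]+[i\in B]),\qquad s_j=\#\{i\in A\cap B:\lambda_i=j\},
\]
so $s_1=0$. The radical $R_j(F_{AB})$ is spanned by the $e_i$ ($i\in A$) and $e_i^*$ ($i\in B$) such that $\lambda_i>j$, or $\lambda_i=j$ and $i\notin A\cap B$. Put $\delta_j=k_j-k_{j+1}$, let $\rho_j=c_j-c_{j+1}$ be the number of rows of length $j$, and let $u_j=\delta_j-s_j=\#\{i\in A\cup B:\lambda_i=j\}$.

\subsection{The ambient variety}
Let $\mathcal{M}$ be the set of $F\in\mathrm{Gr}_k(K)$ with $\dim F^j=k_j$ and $\operatorname{rk}\omega_j|_{F^j}=2s_j$ for all $j$. It contains $F_{AB}$.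

\begin{lemma}\label{lem:M}
$\mathcal{M}$ is irreducible of dimension $D+|A\setminus B|$.
\end{lemma}

\begin{proof}
Send $F$ to the tuple of subspaces $\bar F_j=F^j/F^{j+1}$ of the symplectic spaces $K_j/K_{j+1}$, of dimension $2\rho_j$. The rank of $\omega_j$ on $F^j$ equals its rank on $\bar F_j$, so $\bar F_j$ lies in the variety $\mathcal{G}_j$ of $\delta_j$-dimensional subspaces of rank $2s_j$. Given $F^{j+1}$ and $\bar F_j$, the subspaces $F^j\subset K_j$ with intersection $F^{j+1}$ and image $\bar F_j$ form a torsor under $\operatorname{Hom}(\bar F_j,K_{j+1}/F^{j+1})$. So $\mathcal{M}$ is an iterated affine bundle over $\prod_j\mathcal{G}_j$ with fiber dimension $\sum_j\delta_j(2c_{j+1}-k_{j+1})$. By Witt's theorem $\mathcal{G}_j$ is one orbit of a symplectic group, hence irreducible. Put $r=\delta_j-2s_j$. The radical of $\bar F_j$ is an isotropic $r$-dimensional subspace $R'$, which gives $r(2\rho_j-r)-\binom r2$ parameters, and $\bar F_j/R'$ is a nondegenerate $2s_j$-dimensional subspace of $R'^\perp/R'$, which gives $2s_j(2\rho_j-2r-2s_j)$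 parameters. The sum is $\delta_j(2\rho_j-\delta_j)-\binom{r}2$. Therefore
\[
\dim\mathcal{M}=\sum_j\delta_j(2c_j-k_j)-\sum_j\binom{\delta_j-2s_j}2 .
\]
We have $\sum\delta_j=k$ and $\sum_j\delta_jk_j=\sum_{i\ge j}\delta_i\delta_j=\frac12(k^2+\sum\delta_j^2)$. Since $\delta_j=u_j+s_j$ and $\delta_j-2s_j=u_j-s_j$, the half sum of their squares is $u_j^2+s_j^2$, and
\[
\dim\mathcal{M}=2\sum_j\delta_jc_j-\tfrac12k^2+\tfrac12k-\sum_j(u_j^2+s_j^2+s_j).
\]
Let $\lambda'=\mu'+\nu'$. Column $j$ loses a box in each row of $A\cup B$ of length $j$ and in each row of $A\cap B$ of length $j+1$, so $\gamma_j:=c_j-\lambda'^t_j=u_j+s_{j+1}$. By \eqref{eq:b}, $D=\sum_j(2\gamma_jc_j-\gamma_j^2)-|A|-\frac12k^2+\frac12k$. Since $\delta_j-\gamma_j=s_j-s_{j+1}$,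
\[
\dim\mathcal{M}-D=2\sum_j(s_j-s_{j+1})c_j+\sum_j(\gamma_j^2-u_j^2-s_j^2)-\sum_js_j+|A| .
\]
As $s_1=0$, summation by parts turns the first sum into $-2\sum_{j\ge2}s_j\rho_{j-1}$, and the second equals $2\sum_{j\ge2}s_ju_{j-1}$. Also $\sum s_j=|A\cap B|$. So
\[
\dim\mathcal{M}-D=2\sum_{j\ge2}s_j(u_{j-1}-\rho_{j-1})+|A\setminus B| .
\]
Suppose $s_j>0$, and pick $i\in A\cap B$ with $\lambda_i=j$. A row $r$ of length $j-1$ has $r>i$, so $\lambda'_r\le\lambda'_i=j-2$ because $\lambda'$ is a partition; hence $r\in A\cup B$. So $u_{j-1}=\rho_{j-1}$, and the sum vanishes.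
\end{proof}

It remains to cut out $X$ in $\mathcal{M}$ near $F_{AB}$ by at most $|A\setminus B|$ equations.

\subsection{The conditions defining $X$ near the coordinate point}
On $\mathcal{M}$ each $g_j=k_j-s_j$ is constant. Let $\mathcal{M}'\subset\mathcal{M}$ be the open neighborhood of $F_{AB}$ on which $t_j(F)\le t_j(F_{AB})$ for all $j\le\Lambda$. If $F\in\mathcal{M}'$ satisfies $t_j(F)\ge t_j(F_{AB})$ for all $j\le\Lambda$, then $F\in X$: the case $j=1$ says $t_1(F)=k$, so $F$ is an isotropic subspace of $T_1=K\cap v^\perp$, and Lemma~\ref{lem:inv} applies. By Lemma~\ref{lem:tg} these inequalities say that every index $j\le\Lambda$ special for $F_{AB}$ is special for $F$.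

For the rest of this section, \emph{special} without qualification means special for $F_{AB}$ and at most $\Lambda$. Note that $J\subset[1,\lambda_1]$ by \eqref{eq:J}. Let $\sigma_\kappa$ be the least special index in $J_\kappa$ and $\tau_\theta$ the largest special index in $\Gamma_\theta$, when they exist. By (P1) and (P2) for $F$, it suffices to require that the $\sigma_\kappa$ and $\tau_\theta$ be special for $F$. We impose these conditions one interval at a time, \emph{from the highest interval down}; each time we work on the locus where the earlier conditions hold, which contains $F_{AB}$.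

Speciality restricts the sets $A$ and $B$.

\begin{lemma}\label{lem:AB}
\begin{itemize}
\item[(a)] If $j\in J_\kappa$ is special, every $i\in B\cap(a,a']$ with $\lambda_i\ge j$ has $\lambda_i=j$ and $i\in A$.
\item[(b)] If $j\in\Gamma_\theta$ is special, every $i\in(\ell,\ell']$ with $\lambda_i<j$ lies in $A$.
\item[(c)] If $j\in\Gamma_\theta$ is special, no $i\in(\ell,\ell']$ with $\lambda_i=j$ lies in $B\setminus A$.
\item[(d)] If $j=\max\Gamma_\theta$ is special, no $i\le\ell$ with $\nu_i=\nu_\ell$ lies in $B$.
\end{itemize}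
\end{lemma}

\begin{proof}
Write $R_j=R_j(F_{AB})$. (a) Otherwise $e_i^*\in R_j$, but $h_\kappa(e_i^*)=1$. (b) There is an element of $F_{AB}$ in $w_\theta+K_j$, and its $e_i$-coordinate is $1$. For (c) and (d) put $f_0=\sum_{r\in(\ell,\ell']\cap A}e_r\in F_{AB}$. By (b), $f_0-w_\theta=-\sum_{r\in(\ell,\ell']\setminus A}e_r\in K_j$, so speciality means $\Omega_j(f_0,R_j)=0$. If (c) fails for $i$, then $e_i^*\in R_j$, and $\Omega_j(f_0,e_i^*)=\Omega_j(w_\theta,e_i^*)+\omega_j(f_0-w_\theta,e_i^*)=0-1$, where the first term vanishes by Lemma~\ref{lem:T}(iii) because $i>\ell$. If (d) fails for $i$, then $\lambda_i\ge\nu_\ell+\theta+1>j$, so $e_i^*\in F_{AB}^{j+1}\subset R_j$ and $\Omega_j(f_0,e_i^*)=\Omega_j(w_\theta,e_i^*)=-1$. Both are contradictions.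
\end{proof}

On $\mathcal{M}$ the spaces $F^j$, $R_j(F)$ and $F^j+K_i$ ($i\ge j$) have the constant dimensions $k_j$, $k_j-2s_j$ and $k_j+2c_i-k_i$, so they form subbundles of the trivial bundle with fiber $K$.

\subsection{Equations for a gap}
Let $\tau=\tau_\theta$ exist and $q=\min\Gamma_\theta-1$; recall $w_\theta\in K_q$. \emph{Claim: speciality of $\tau$ for $F$ is imposed by $\#\{i\in A\setminus B:q\le\lambda_i\le\tau\}$ equations.}

First impose that the section $w_\theta$ of the bundle $K_q/(F^q+K_\tau)$ vanish. Since $w_\theta+K_\tau\subset K_q$, the zero locus is the set of $F$ that meet $w_\theta+K_\tau$. The rank of the bundle is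
\[
2c_q-2c_\tau-k_q+k_\tau=\sum_{q\le\lambda_i<\tau}(2-[i\in A]-[i\in B])=\#\{i\in A\setminus B:q\le\lambda_i<\tau\},
\]
because these rows lie in $(\ell,\ell']$ by Lemma~\ref{lem:adj}(iv) and hence in $A$ by Lemma~\ref{lem:AB}(b). On the zero locus, an element $f\in F\cap(w_\theta+K_\tau)$ can be chosen locally as a regular function of $F$, because the surjection of bundles $F^q\oplus K_\tau\to F^q+K_\tau$ splits locally. Then $\tau$ is special for $F$ if and only if the section $\varphi=\Omega_\tau(f,\cdot)|_{R_\tau}$ of $R_\tau^*$ vanishes.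

The functional $\varphi$ vanishes on $F^{\tau+1}$ already. Indeed $\omega_\tau(f-w_\theta,K_{\tau+1})=0$, so $\varphi=\Omega_\tau(w_\theta,\cdot)$ on $F^{\tau+1}$. If $\tau\ne\max\Gamma_\theta$, this is zero by Lemma~\ref{lem:T}(iii). If $\tau=\max\Gamma_\theta$ and $\kappa=\nu_\ell$, it is $-h_\kappa$ by \eqref{eq:Omw}. By (P4) for $F_{AB}$, the index $\tau+1=\min J_\kappa$ is special, so $\sigma_\kappa=\tau+1$, and $h_\kappa|_{R_{\tau+1}}=0$ has been imposed on $F$ at the previous stage. A row with $\lambda_i=\tau+1$ has $\nu_i=\kappa$ by Lemma~\ref{lem:adj}(iv), hence $\mu_i=\theta+1$ and $i\le\ell$, and so $i\notin B$ by Lemma~\ref{lem:AB}(d). Thus $s_{\tau+1}=0$, that is, $R_{\tau+1}=F^{\tau+1}$ on $\mathcal{M}$, and $h_\kappa$ vanishes on $F^{\tau+1}$.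

So $\varphi$ is a section of $(R_\tau/F^{\tau+1})^*$, of rank $\delta_\tau-2s_\tau$. This is the number of rows of length $\tau$ that lie in exactly one of $A$ and $B$. These rows lie in $(\ell,\ell']$, so they lie in $A\setminus B$ by Lemma~\ref{lem:AB}(c). The claim follows.

\subsection{Equations for a run}
Let $\sigma=\sigma_\kappa$ exist, $q=\max J_\kappa$, and $q+1=\min\Gamma_\theta\le\Lambda$. The condition on $F$ is $h_\kappa|_{R_\sigma}=0$. Rows with $\lambda_i\in[\sigma,q]$ lie in $(a,a']$, so by Lemma~\ref{lem:AB}(a) those in $B$ have length $\sigma$ and lie in $A$; there are $s_\sigma$ of them. Hence for $\sigma\le q'\le q$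
\begin{equation}\label{eq:count}
k_\sigma-k_{q'+1}-2s_\sigma=\sum_{\sigma\le\lambda_i\le q'}([i\in A]+[i\in B])-2s_\sigma=\#\{i\in A\setminus B:\sigma\le\lambda_i\le q'\}.
\end{equation}

\emph{Case 1: $q+1$ is not special.} We have $h_\kappa=0$ on $K_{q+1}$ and $F^{q+1}\subset F^{\sigma+1}\subset R_\sigma$. So $h_\kappa$ is a section of $(R_\sigma/F^{q+1})^*$, and by \eqref{eq:count} the number of equations is $\#\{i\in A\setminus B:\sigma\le\lambda_i\le q\}$.

\emph{Case 2: $q+1$ is special.} Then $\tau_\theta$ exists and has been made special for $F$ at the previous stage. By (P2) and (P3) for $F$, the index $q$ is special for $F$, that is, $h_\kappa|_{R_q}=0$. If $\sigma=q$, no equation is needed. If $\sigma<q$, no row of length $q$ lies in $B$, so $s_q=0$ and $R_q=F^q\subset F^{\sigma+1}\subset R_\sigma$. So $h_\kappa$ is a section of $(R_\sigma/F^q)^*$, and by \eqref{eq:count} with $q'=q-1$ the number of equations is $\#\{i\in A\setminus B:\sigma\le\lambda_i\le q-1\}$.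

\begin{proof}[End of the proof of Proposition~\ref{prop:lower}]
Each interval uses as many equations as there are rows of $A\setminus B$ with length in a certain range. The range of a run $J_\kappa$ lies in $J_\kappa$, and the range of a gap $\Gamma_\theta$ lies in $\{q\}\cup\Gamma_\theta$, where $q$ is the maximum of the preceding run. The only possible overlap is at $q$. The gap has equations only if $\tau_\theta$ exists; then $q+1$ is special by (P2), and the run is in Case~2 and does not use $q$. So the ranges are disjoint, and the total number of equations is at most $|A\setminus B|$. They are imposed successively and vanish at $F_{AB}$, and near $F_{AB}$ the final locus lies in $X$. By Krull's theorem and Lemma~\ref{lem:M}, $\dim X\ge\dim\mathcal{M}-|A\setminus B|=D$.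
\end{proof}

In Example~\ref{ex:n3} with $(\mu',\nu')=(\emptyset,(1,1))$ we have $A=\{1\}$, $B=\emptyset$, $D=0$ and $\mathcal{M}=\mathbb{P}(K_2)$. The gap $\Gamma_1$ has $q=2$, $\tau=3$, and imposes the single equation $e_1\in F$. The run $J_1=\{2\}$ is in Case~2 with $\sigma=q$. Its condition $h_1|_F=0$ is implied; counting it separately would give two equations on a curve.

\section{Proof of the theorem, and a smaller component}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Part (a) is Proposition~\ref{prop:strata}, and part (b) is Proposition~\ref{prop:upper}(i). Let $T=(S^m,\dots,S^0)\in\mathcal{T}^\alpha_{\mu,\nu}$. Each step $S^{i+1}\subseteq S^i$ is a pair of vertical strips of total size $\alpha_{i+1}$. By Propositions~\ref{prop:lower} and~\ref{prop:strata}, $\Phi^{-1}(T)$ is nonempty and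
\[
\dim\Phi^{-1}(T)\ge\sum_{i=0}^{m-1}\Bigl(b(S^i)-b(S^{i+1})-\binom{\alpha_{i+1}}2\Bigr)=d^\alpha_{\mu,\nu},
\]
since $b(\emptyset,\emptyset)=0$. By (b) equality holds. By Corollary~\ref{cor:H}, $N^\alpha_{\mu,\nu}\ge|\mathcal{T}^\alpha_{\mu,\nu}|$, and this holds for all $(\mu,\nu)\in\mathcal{Q}_n$. By \eqref{eq:Nsq} and Proposition~\ref{prop:Ksq} the squares of both sides have the same sum over $\mathcal{Q}_n$, so $N^\alpha_{\mu,\nu}=|\mathcal{T}^\alpha_{\mu,\nu}|$ throughout. Since $N^\alpha_{\mu,\nu}$ counts the type sequences whose stratum has dimension $d^\alpha_{\mu,\nu}$, these are exactly the semistandard ones, which is (c). By Corollary~\ref{cor:H} and (T), $T\mapsto\overline{\Phi^{-1}(T)}$ is a bijection onto the components of dimension $d^\alpha_{\mu,\nu}$, and by (b) all other components have smaller dimension.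
\end{proof}

Components of smaller dimension can occur together with those of dimension $d^\alpha_{\mu,\nu}$, so the varieties $\mathcal{C}^\alpha_{(v,x)}$ need not be equidimensional.

\begin{example}
Let $(\mu,\nu)=(\emptyset,(2,2))$ and $\alpha=(2,1,1)$. Then $v=0$, $b(\mu,\nu)=8$ and $d^\alpha_{\mu,\nu}=7$. The space $K=K_2=\operatorname{im}x$ has dimension $4$ and is isotropic, $\omega_2$ is nondegenerate on it, and $F_1$ is any plane in $K$. If $\omega_2$ is nondegenerate on $F_1$, then $g_1=2$ and $g_2=1$, so by Lemma~\ref{lem:red} the reduction has type $(\emptyset,(2))$. For that type and $\alpha'=(1,1)$, the first step is any line in the two-dimensional kernel; reducing along it gives $g_2=1$ and type $(\emptyset,(1))$, where the endomorphism is zero and the second step is any line in a plane. So the flags with $\omega_2|_{F_1}$ nondegenerate form a single stratum, irreducible of dimension $4+1+1=6$ by Proposition~\ref{prop:strata}. This stratum is open in $\mathcal{C}^\alpha_{(v,x)}$, so its closure is a component of dimension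 $6<7$. If $F_1$ is $\omega_2$-isotropic, then $g_2=2$ and the reduction has type $(\emptyset,(1,1))$; these planes form a variety of dimension $3$, the fibers are the varieties of complete isotropic flags in a four-dimensional space, of dimension $4$ by \eqref{eq:GP}, and we obtain the semistandard stratum, of dimension $7$.
\end{example}

\begin{thebibliography}{9}
\bibitem{RS} Daniele Rosso and Neil Saunders, \emph{Exotic Spaltenstein varieties}, arXiv:2410.00235 (2024).
\end{thebibliography}
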